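\title{How many left eigenvalues can a quaternion matrix have?}

\begin{abstract}
A quaternion $\lambda$ is a left eigenvalue of an $n\times n$ quaternion matrix $A$ if $Ay=\lambda y$ for some nonzero column $y$. We show that a matrix with finitely many left eigenvalues can have more than $n$ of them exactly when $n\ge 3$; an explicit $3\times3$ matrix has five. The largest finite number of left eigenvalues of an $n\times n$ matrix is at least $\lfloor n/16\rfloor^4+1$ for $n\ge16$ and at most $\frac12\bigl((2n-1)^4+1\bigr)$ for all $n$, so it has exact order $n^4$. The lower bound comes from encoding four real polynomial equations in one eigenvalue problem, the upper bound from B\'ezout's theorem and Morse theory.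
\end{abstract}

\section{Introduction}

Let $\mathbb H$ be the division ring of real quaternions, $M_n(\mathbb H)$ the ring of $n\times n$ quaternion matrices, and $\mathbb H^n$ the right $\mathbb H$-vector space of columns. A quaternion $\lambda$ is a \emph{left eigenvalue} of $A\in M_n(\mathbb H)$ if
\[
Ay=\lambda y\qquad\text{for some } y\in\mathbb H^n\setminus\{0\},
\]
where $\lambda y$ is the column obtained by multiplying every entry of $y$ by $\lambda$ on the left. We write $\sigma_l(A)$ for the set of left eigenvalues. It consists of those $\lambda$ for which the matrix $A-\lambda I$ has a nonzero kernel, just as the spectrum of a matrix over a field does.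

The set $\sigma_l(A)$ can be infinite. For $A=\left(\begin{smallmatrix}0&1\\-1&0\end{smallmatrix}\right)$ the equations are $y_2=\lambda y_1$ and $-y_1=\lambda y_2$, so $\lambda\in\sigma_l(A)$ if and only if $\lambda^2=-1$, and this is the whole sphere of imaginary quaternions of norm one. When $\sigma_l(A)$ is finite, the first examples all obey the bound $n$ that holds over a field.
\begin{itemize}
\item If $A$ is lower triangular and $y_s$ is the first nonzero entry of $y$, then row $s$ of $Ay=\lambda y$ reads $a_{ss}y_s=\lambda y_s$. So every left eigenvalue is a diagonal entry.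
\item If $A$ is real and $Ay=\lambda y$, then $A(qy)=q(Ay)=(q\lambda q^{-1})(qy)$ for every $q\ne0$. A nonreal $\lambda$ has infinitely many conjugates $q\lambda q^{-1}$, so a finite $\sigma_l(A)$ is real. For real $\lambda$, any nonzero real component of $y$ lies in the kernel of the real matrix $A-\lambda I$, so $\lambda$ is an ordinary eigenvalue of $A$.
\end{itemize}
Two known results point the same way: a $2\times2$ quaternion matrix has at most $2$ or infinitely many left eigenvalues, and an $n\times n$ complex matrix has at most $n$ or infinitely many left quaternion eigenvalues. The general case is posed as an open problem in \cite{BHJ}: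
\begin{quote}
\emph{If $A\in M_n(\mathbb H)$ has only finitely many left eigenvalues, does it have at most $n$?}
\end{quote}
The answer is no from $n=3$ on.

\begin{theorem}\label{thm:counter}
The matrix
\[
A=\begin{pmatrix}0&0&i\\0&0&j\\2i&-4j&1\end{pmatrix}\in M_3(\mathbb H)
\]
has exactly five left eigenvalues: $0$, $2$, $-1$, $\frac32+\frac{\sqrt{15}}2i$ and $\frac32-\frac{\sqrt{15}}2i$. For every $n\ge3$ there is a matrix in $M_n(\mathbb H)$ with exactly $n+2\lfloor n/3\rfloor>n$ left eigenvalues. Hence the question has a positive answer exactly for $n\le2$.
\end{theorem}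

Let $L(n)$ be the supremum of $|\sigma_l(A)|$ over all $A\in M_n(\mathbb H)$ for which $\sigma_l(A)$ is finite. The second result determines its order of growth.

\begin{theorem}\label{thm:growth}
\begin{enumerate}
\item[(a)] For every $d\ge1$ there is a matrix in $M_{16d}(\mathbb H)$ with exactly $d^4+1$ left eigenvalues.
\item[(b)] $L(n)\ge\lfloor n/16\rfloor^4+1$ for all $n\ge16$.
\item[(c)] $L(n)\le\frac12\bigl((2n-1)^4+1\bigr)$ for all $n\ge1$.
\end{enumerate}
\end{theorem}

Since $\lfloor x\rfloor\ge x/2$ for $x\ge1$, parts (b) and (c) give $(n/32)^4\le L(n)\le 8n^4$ for $n\ge16$. Thus $L(n)$ is finite and has exact order $n^4$.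

The guess $n$ fails because the matrix $\lambda I$ does not commute with the other matrices in $M_n(\mathbb H)$. When coordinates are eliminated from $Ay=\lambda y$, the unknown appears in terms such as $c\lambda^{-1}b$, with coefficients on both sides. Sums of such terms can act differently on the four real coordinates of $\lambda$. The eigenvalue condition then behaves like four real equations in four real unknowns, and the natural count for four equations of degree $d$ is $d^4$, not $d$. Section~\ref{sec:small} explains why size two is too small for this effect, Section~\ref{sec:five} exhibits it in size three, Section~\ref{sec:lower} exploits it systematically, and Section~\ref{sec:upper} proves the upper bound.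

\section{Basic facts and the sizes one and two}\label{sec:small}

We put $(e_0,e_1,e_2,e_3)=(1,i,j,k)$ and write $\lambda=x_0+x_1i+x_2j+x_3k$ with real $x_r$, so that $\mathbb H=\mathbb R^4$. As usual $\operatorname{Re}\lambda=x_0$, $\bar\lambda=x_0-x_1i-x_2j-x_3k$, $|\lambda|^2=\lambda\bar\lambda=\sum_r x_r^2$, and $\lambda^{-1}=\bar\lambda/|\lambda|^2$ for $\lambda\ne0$. Real numbers commute with all quaternions. Distinct imaginary units anticommute and each has square $-1$, so $e_be_re_b=e_r$ for distinct $b,r\ge1$, while $e_be_be_b=-e_b$ and $e_b\cdot1\cdot e_b=-1$ for $b\geq 1$. In table form: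
\begin{equation}\label{eq:table}
\begin{array}{c|rrrr}
q&1&i&j&k\\\hline
iqi&-1&-i&j&k\\
jqj&-1&i&-j&k\\
kqk&-1&i&j&-k
\end{array}
\end{equation}

A matrix acts on columns from the left and commutes with right scalar multiplication. In particular, if $Ay=\lambda y$ then $A(yq)=\lambda(yq)$ for $q\in\mathbb H$. A square matrix $T$ is \emph{singular} if $Ty=0$ for some $y\ne0$. A nonsingular $T\in M_m(\mathbb H)$ is invertible: it is an injective real-linear map of $\mathbb H^m=\mathbb R^{4m}$, hence bijective, and the inverse map is right $\mathbb H$-linear, hence given by a matrix. An $m\times M$ matrix with $m<M$ has a nonzero kernel, again by counting real dimensions.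

\begin{lemma}\label{lem:sum}
For square matrices $A_1,A_2,A$ and real $t$,
\[
\sigma_l(\operatorname{diag}(A_1,A_2))=\sigma_l(A_1)\cup\sigma_l(A_2),\qquad \sigma_l(A+tI)=\sigma_l(A)+t .
\]
\end{lemma}

\begin{proof}
The kernel of $\operatorname{diag}(A_1-\lambda I,A_2-\lambda I)$ is the direct sum of the kernels of the two blocks, so it is nonzero if and only if one of them is. The second claim follows from $(A+tI)-(\lambda+t)I=A-\lambda I$.
\end{proof}

For $n=1$ the matrix $(a)$ has the single left eigenvalue $a$. For $n=2$ we include a proof of the known result, because it shows what changes in size three.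

\begin{proposition}\label{prop:two}
A matrix in $M_2(\mathbb H)$ has at most two or infinitely many left eigenvalues.
\end{proposition}

\begin{proof}
Let $A=\left(\begin{smallmatrix}a&b\\c&d\end{smallmatrix}\right)$. If $b=0$, then $A$ is lower triangular and $\sigma_l(A)\subseteq\{a,d\}$. Let $b\ne0$ and $Ay=\lambda y$ with $y\neq0$. Then $y_1\ne0$, since $y_1=0$ would give $by_2=0$, and right scaling makes $y=(1,x)^T$. The equations become $\lambda=a+bx$ and $c+dx=\lambda x$. So $x\mapsto a+bx$ is a bijection from the solutions of
\begin{equation}\label{eq:quad}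
x^2+a_1x+a_0=0,\qquad a_1=b^{-1}(a-d),\quad a_0=-b^{-1}c,
\end{equation}
onto $\sigma_l(A)$. All coefficients in \eqref{eq:quad} stand on the left of $x$.

For $\alpha\in\mathbb H$ let $q_\alpha=t^2-2(\operatorname{Re}\alpha)t+|\alpha|^2\in\mathbb R[t]$. This polynomial is irreducible if $\alpha$ is not real and equals $(t-\alpha)^2$ if $\alpha$ is real. Call $\alpha,\gamma$ equivalent if $q_\alpha=q_\gamma$; a class is a real point or a two-dimensional sphere. Work in $\mathbb H[t]$ with $t$ central, extend conjugation coefficientwise, and let $f=t^2+a_1t+a_0$. If $\alpha$ solves \eqref{eq:quad}, then $f=(t-\beta)(t-\alpha)$ with $\beta=-a_1-\alpha$, as expanding shows. Hence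
\[
f\bar f=(t-\beta)(t-\alpha)(t-\bar\alpha)(t-\bar\beta)=q_\alpha q_\beta .
\]
If $\gamma$ is another solution, then in the same way $q_\gamma$ divides $f\bar f=q_\alpha q_\beta$ in $\mathbb R[t]$. An irreducible factor of $q_\gamma$ divides $q_\alpha$ or $q_\beta$, and by the shape of these polynomials $q_\gamma=q_\alpha$ or $q_\gamma=q_\beta$. So the solutions lie in at most two classes.

On the class given by $\operatorname{Re}x=s$ and $|x|=\rho$ we have $x^2=2sx-\rho^2$, and \eqref{eq:quad} becomes the linear equation $(2s+a_1)x=\rho^2-a_0$. It has at most one solution if $2s+a_1\ne0$; otherwise it holds on the whole class or nowhere. If the number of solutions is finite, each class therefore contains at most one.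
\end{proof}

\section{A $3\times3$ matrix with five left eigenvalues}\label{sec:five}

To obtain a scalar equation for $\lambda$, consider a matrix whose entries vanish outside the last row and column: let $b_1,\dots,b_{n-1},\alpha$ be the last column and $c_1,\dots,c_{n-1},\alpha$ the last row. For $\lambda\ne0$ the first $n-1$ equations $b_sy_n=\lambda y_s$ give $y_s=\lambda^{-1}b_sy_n$. So $y\ne0$ if and only if $y_n\ne0$, and the last equation becomes $\bigl(\sum_sc_s\lambda^{-1}b_s+\alpha-\lambda\bigr)y_n=0$. Since $\mathbb H$ has no zero divisors,
\begin{equation}\label{eq:arrow}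
\lambda\in\sigma_l(A)\iff\lambda-\alpha=\sum_{s=1}^{n-1}c_s\lambda^{-1}b_s\qquad(\lambda\ne0).
\end{equation}
For $n=2$ there is one two-sided term, and the proof of Proposition~\ref{prop:two} absorbs it into a new unknown. For $n=3$ there are two. By \eqref{eq:table}, a real combination of $iqi$ and $jqj$ is a diagonal map of $\mathbb R^4$ that can stretch different coordinate axes by different factors, and this decouples the coordinates of $\lambda$.

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
\emph{The eigenvalue $0$.} For $y=(-2k,1,0)^T$ the first two entries of $Ay$ vanish, and the third is $2i(-2k)-4j=-4ik-4j=4j-4j=0$. So $0\in\sigma_l(A)$.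

\emph{Nonzero eigenvalues.} By \eqref{eq:arrow}, a quaternion $\lambda\ne0$ lies in $\sigma_l(A)$ if and only if
\begin{equation}\label{eq:main}
\lambda-1=2i\lambda^{-1}i-4j\lambda^{-1}j .
\end{equation}
Put $N=|\lambda|^2>0$, so that $\lambda^{-1}=(x_0-x_1i-x_2j-x_3k)/N$. Table \eqref{eq:table} gives
\[
i\lambda^{-1}i=\tfrac1N(-x_0+x_1i-x_2j-x_3k),\qquad j\lambda^{-1}j=\tfrac1N(-x_0-x_1i+x_2j-x_3k),
\]
so the right side of \eqref{eq:main} is $\frac1N(2x_0+6x_1i-6x_2j+2x_3k)$. Comparing coordinates, \eqref{eq:main} is equivalent to
\begin{equation}\label{eq:four}
x_0\Bigl(1-\frac2N\Bigr)=1,\quad x_1\Bigl(1-\frac6N\Bigr)=0,\quad x_2\Bigl(1+\frac6N\Bigr)=0,\quad x_3\Bigl(1-\frac2N\Bigr)=0 .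
\end{equation}
The third equation is equivalent to $x_2=0$. The first forces $N\ne2$, and then the fourth is equivalent to $x_3=0$. The second leaves two cases.
\begin{itemize}
\item $x_1=0$. Then $N=x_0^2$ with $x_0\ne0$, and the first equation reads $x_0-2/x_0=1$, that is, $x_0^2-x_0-2=0$. So $\lambda=2$ or $\lambda=-1$.
\item $x_1\ne0$. Then $N=6$, the first equation reads $\frac23x_0=1$, and so $x_0=\frac32$ and $x_1^2=6-\frac94=\frac{15}4$. So $\lambda=\frac32\pm\frac{\sqrt{15}}2i$.
\end{itemize}
Conversely, these four values have $x_2=x_3=0$, and they satisfy the first two equations: $2(1-\frac24)=1$ and $-(1-2)=1$ with $x_1=0$, and $\frac32(1-\frac26)=1$ with $N=6$. Together with $0$ this gives five left eigenvalues.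

\emph{All $n\ge3$.} Write $n=3m+r$ with $m\ge1$ and $0\le r\le2$. Take the block-diagonal matrix with blocks $A+4lI$ for $l=1,\dots,m$, followed by the first $r$ of the $1\times1$ blocks $(0),(1)$. The left eigenvalues of $A$ have real parts in $[-1,2]$, so by Lemma~\ref{lem:sum} those of $A+4lI$ have real parts in $[4l-1,4l+2]$. These intervals are pairwise disjoint and contain neither $0$ nor $1$. By Lemma~\ref{lem:sum} the matrix has exactly $5m+r=n+2\lfloor n/3\rfloor$ left eigenvalues, which is more than $n$.

\emph{The cases $n\le2$} were settled in Section~\ref{sec:small}.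
\end{proof}

\begin{remark}
The corner entry $1$ is what makes the spectrum finite. If it is replaced by $0$, the first equation of \eqref{eq:four} becomes $x_0(1-2/N)=0$, and the whole circle $x_0^2+x_3^2=2$, $x_1=x_2=0$ consists of left eigenvalues.
\end{remark}

\section{Matrices with about $n^4$ left eigenvalues}\label{sec:lower}

Block sums only add numbers of eigenvalues, so they cannot give more than linear growth. To reach order $n^4$ we prescribe a system of four real equations with $d^4$ solutions and build a matrix of size proportional to $d$ that encodes it. There are three steps: express each coordinate $x_r$ through two-sided products of $\lambda$; replace a polynomial equation in the $x_r$ by the singularity of a matrix that is affine in the $x_r$; and turn that singularity condition into a left eigenvalue problem.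

\subsection{Coordinates as two-sided products}

Put $\varepsilon_0=1$ and $\varepsilon_1=\varepsilon_2=\varepsilon_3=-1$. In \eqref{eq:table}, the alternating sum $q-iqi-jqj-kqk$ equals $4$ for $q=1$ and $0$ for $q=i,j,k$ (for $q=i$ it is $i+i-i-i$). By real linearity $\operatorname{Re}q=\frac14\sum_{b}\varepsilon_be_bqe_b$ for all $q$. Since $x_r=\operatorname{Re}(\bar e_r\lambda)$, we obtain
\begin{equation}\label{eq:coord}
x_r=\frac14\sum_{b=0}^3\varepsilon_b\,(e_b\bar e_r)\,\lambda\,e_b\qquad(0\le r\le3).
\end{equation}
Each occurrence of a coordinate thus costs four terms of the form $c\lambda b$.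

\subsection{Linearization}

A matrix function $T(\lambda)=A_0+\sum_{\ell=1}^Mc_\ell\lambda b_\ell$, with columns $c_\ell\in\mathbb H^m$ and rows $b_\ell$ of length $m$, can be written as $A_0+C(\lambda I_M)B$, where $C$ has columns $c_\ell$ and $B$ has rows $b_\ell$. Here $\lambda$ is enclosed between $C$ and $B$, whereas in $K-\mu I$ the parameter stands alone. The two forms are linked by the block matrix $\left(\begin{smallmatrix}A_0&C\\B&-\mu I_M\end{smallmatrix}\right)$: eliminating the second block of unknowns leaves $A_0+C\mu^{-1}B=T(\mu^{-1})$, and eliminating the first leaves $-BA_0^{-1}C-\mu I_M$. The eliminations require $\mu\neq0$ and $A_0$ invertible.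

\begin{lemma}\label{lem:lin}
Let $A_0\in M_m(\mathbb H)$ be invertible, let $C$ be an $m\times M$ and $B$ an $M\times m$ quaternion matrix, and put $T(\lambda)=A_0+C(\lambda I_M)B$ and $K=-BA_0^{-1}C\in M_M(\mathbb H)$. For $\mu\in\mathbb H\setminus\{0\}$, we have $\mu\in\sigma_l(K)$ if and only if $T(\mu^{-1})$ is singular.
\end{lemma}

\begin{proof}
Suppose $Kz=\mu z$ with $z\ne0$, and put $y=-A_0^{-1}Cz$. Then $By=Kz=\mu z\ne0$, so $y\ne0$ and $z=\mu^{-1}By$. Moreover $A_0y=-Cz=-C\mu^{-1}By$, which says $T(\mu^{-1})y=0$.

Conversely, suppose $T(\mu^{-1})y=0$ with $y\ne0$, and put $z=\mu^{-1}By$. Then $A_0y=-Cz$, so $y=-A_0^{-1}Cz$ and therefore $z\ne0$. Finally $Kz=-BA_0^{-1}Cz=By=\mu z$.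
\end{proof}

\subsection{A grid of $d^4$ points}

Let $P(t)=\prod_{l=1}^d(t-l)$ and
\[
F(\lambda)=\sum_{r=0}^3e_rP(x_r).
\]
The numbers $P(x_r)$ are the real coordinates of $F(\lambda)$, so $F(\lambda)=0$ if and only if $x_r\in\{1,\dots,d\}$ for every $r$. Thus $F$ has exactly $d^4$ zeros. The roots of $P$ avoid $0$, so $F(0)\ne0$; this will make $A_0$ invertible.

The function $F$ has degree $d$ in the coordinates, while Lemma~\ref{lem:lin} needs an affine expression. We therefore build each product $P(x_r)$ one factor at a time, with a new unknown for each partial product.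

\begin{example}
Let $d=2$. In the unknowns $y_*,v_0,v_1,v_2,v_3$ consider the equations $(x_r-1)y_*-v_r=0$ and $\sum_re_r(x_r-2)v_r=0$, with coefficient matrix
\[
T(\lambda)=\begin{pmatrix}
x_0-1&-1&0&0&0\\
x_1-1&0&-1&0&0\\
x_2-1&0&0&-1&0\\
x_3-1&0&0&0&-1\\
0&x_0-2&i(x_1-2)&j(x_2-2)&k(x_3-2)
\end{pmatrix}.
\]
Substituting $v_r=(x_r-1)y_*$ into the last equation gives $F(\lambda)y_*=0$, so $T(\lambda)$ is singular exactly at the $16$ points of $\{1,2\}^4$. A coordinate occurs eight times, so \eqref{eq:coord} writes $T(\lambda)-T(0)$ as a sum of $32$ terms $c\lambda b$.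
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:growth}(a)]
Let $m=4(d-1)+1$. Take unknowns $y_*$ and $v_{r,s}$ for $0\le r\le3$, $1\le s\le d-1$, set $v_{r,0}=y_*$, and consider the homogeneous system
\begin{align*}
(x_r-s)\,v_{r,s-1}-v_{r,s}&=0\qquad(0\le r\le3,\ 1\le s\le d-1),\\
\sum_{r=0}^3e_r(x_r-d)\,v_{r,d-1}&=0 .
\end{align*}
It has $m$ equations and $m$ unknowns; let $T(\lambda)\in M_m(\mathbb H)$ be its coefficient matrix. The first group is equivalent to $v_{r,s}=\prod_{l\le s}(x_r-l)\,y_*$, and given this the last equation reads $F(\lambda)y_*=0$. A solution is nonzero if and only if $y_*\ne0$. Hence $T(\lambda)$ is singular if and only if $F(\lambda)=0$, and $A_0=T(0)$ is invertible.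

Let $u_1,\dots,u_m$ be the standard basis columns. The coordinates of $\lambda$ occur $4(d-1)$ times in the first group and four times in the last equation. So $T(\lambda)-A_0$ is a sum of $4d$ matrices $u_\alpha\gamma x_ru_\beta^T$, where $\gamma=1$ in the first group and $\gamma=e_r$ in the last equation. By \eqref{eq:coord},
\[
u_\alpha\gamma x_ru_\beta^T=\sum_{b=0}^3\bigl(u_\alpha\,\tfrac14\varepsilon_b\gamma e_b\bar e_r\bigr)\,\lambda\,\bigl(e_bu_\beta^T\bigr),
\]
a sum of four terms of the form column times $\lambda$ times row. Therefore $T(\lambda)=A_0+C(\lambda I_M)B$ with $M=16d$.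

By Lemma~\ref{lem:lin}, the nonzero left eigenvalues of $K=-BA_0^{-1}C\in M_{16d}(\mathbb H)$ are the inverses of the zeros of $F$, all of which are nonzero; there are $d^4$ of them. Since $C$ is $m\times M$ with $m=4d-3<16d=M$, there is $z\ne0$ with $Cz=0$, so $Kz=0$ and $0\in\sigma_l(K)$. Thus $|\sigma_l(K)|=d^4+1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:growth}(b)]
Let $d=\lfloor n/16\rfloor\ge1$, and take the block sum of the matrix $K$ from (a) with $n-16d$ blocks $(0)$. Since $0\in\sigma_l(K)$, Lemma~\ref{lem:sum} shows that the sum has exactly $d^4+1$ left eigenvalues.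
\end{proof}

The construction pays a large constant: $d^4+1$ exceeds the size $16d$ only from $d=3$ on, where a $48\times48$ matrix has $82$ left eigenvalues. This is why Theorem~\ref{thm:counter} needs its own example.

\section{The upper bound}\label{sec:upper}

We describe $\sigma_l(A)$ as the zero set of a nonnegative real polynomial $p$ on $\mathbb R^4$. One equation in four unknowns gives no count of points by itself. But a zero of a nonnegative function is a minimum, hence a solution of the four equations $\nabla p=0$. These solutions may be degenerate, so we tilt $p$ by a small generic linear function: each isolated zero leaves behind a nondegenerate local minimum, and nondegenerate critical points can be counted by B\'ezout's theorem. Morse theory saves a further factor of two, because many minima force many saddles.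

\subsection{Tools}

\emph{The complex adjoint.} Write $X\in M_n(\mathbb H)$ as $X=X_1+X_2j$ with $X_1,X_2\in M_n(\mathbb C)$, where $\mathbb C=\mathbb R+\mathbb Ri$. The standard embedding $\chi\colon M_n(\mathbb H)\to M_{2n}(\mathbb C)$ is the real-linear map
\[
\chi(X)=\begin{pmatrix}X_1&X_2\\-\overline{X_2}&\overline{X_1}\end{pmatrix}.
\]
The number $\det\chi(X)$ is real and nonnegative, and it is zero if and only if $X$ is singular \cite{Zhang}.

\emph{Sard's theorem.} For a smooth map $G\colon\mathbb R^4\to\mathbb R^4$, a point $w$ is a \emph{regular value} if the Jacobian matrix of $G$ is invertible at every point of $G^{-1}(w)$. The points that are not regular values form a set of measure zero, so regular values are dense.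

\emph{Morse theory.} A critical point of a smooth function $f$ is \emph{nondegenerate} if the Hessian there is invertible, and its \emph{index} is the number of negative eigenvalues of the Hessian. If all critical points of $f\colon\mathbb R^4\to\mathbb R$ are nondegenerate and all sublevel sets $\{f\le c\}$ are compact, then $\mathbb R^4$ has the homotopy type of a CW complex with one cell of dimension $s$ for each critical point of index $s$ \cite{Milnor}.

\emph{B\'ezout's theorem.} If four homogeneous polynomials of degree $D$ have finitely many common zeros in $\mathbb P^4(\mathbb C)$, they have at most $D^4$. Our system will have infinitely many zeros at infinity, so we use the following consequence.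

\begin{lemma}\label{lem:bezout}
Let $f_0,\dots,f_3\in\mathbb C[x_0,\dots,x_3]$ have degree at most $D\ge1$. Then there are at most $D^4$ common zeros in $\mathbb C^4$ at which the Jacobian matrix $(\partial_sf_r)$ is invertible.
\end{lemma}

\begin{proof}
Let $h_r$ be the homogeneous part of degree $D$ of $f_r$, and let $E$ be the set of $\epsilon\in\mathbb C$ for which the forms $h_r+\epsilon x_r^D$ have a common zero in $\mathbb P^3(\mathbb C)$. As the projection of a closed subvariety of $\mathbb C\times\mathbb P^3(\mathbb C)$, the set $E$ is finite or all of $\mathbb C$. It is bounded: at a common zero scaled so that $\max_s|x_s|=|x_r|=1$ we have $|\epsilon|=|h_r(x)|$. So $E$ is finite. For $\epsilon\notin E$, the degree $D$ homogenizations of $f_r+\epsilon x_r^D$ have no common zero on the hyperplane at infinity. A projective variety of positive dimension meets every hyperplane, so the common zeros are finite in number, and there are at most $D^4$. Given finitely many zeros of $(f_r)$ with invertible Jacobian, the implicit function theorem yields, for all small $\epsilon$, distinct zeros of $(f_r+\epsilon x_r^D)$ near them.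 Taking a small $\epsilon\notin E$ bounds their number by $D^4$.
\end{proof}

\subsection{Counting minima}

\begin{proof}[Proof of Theorem~\ref{thm:growth}(c)]
Let $A\in M_n(\mathbb H)$ have finitely many left eigenvalues $\lambda_1,\dots,\lambda_N$, with $N\ge1$.

\emph{Step 1: the polynomial $p$.} Let $p(x)=\det\chi(A-\lambda I)=\det\bigl(\chi(A)-\chi(\lambda I)\bigr)$ for $x=(x_0,\dots,x_3)\in\mathbb R^4$. The entries of $\chi(\lambda I)$ are linear in $x$, so $p$ is a polynomial of degree at most $2n$. It takes real values on $\mathbb R^4$, so its coefficients are real. It is nonnegative, and its zeros are exactly $\lambda_1,\dots,\lambda_N$. Its homogeneous part of degree $2n$ is $\det(-\chi(\lambda I))$. Writing $\lambda=z_1+z_2j$ with $z_1=x_0+x_1i$ and $z_2=x_2+x_3i$, a simultaneous permutation of rows and columns turns $\chi(\lambda I)$ into $n$ diagonal blocks $\left(\begin{smallmatrix}z_1&z_2\\-\bar z_2&\bar z_1\end{smallmatrix}\right)$ of determinant $|z_1|^2+|z_2|^2=|x|^2$. Hence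
\begin{equation}\label{eq:top}
p(x)=|x|^{2n}+(\text{terms of degree at most }2n-1).
\end{equation}

\emph{Step 2: tilting.} For $w\in\mathbb R^4$ let $p_w(x)=p(x)-\langle w,x\rangle$. Choose $\rho>0$ such that the closed balls $B_s$ of radius $\rho$ centered at $\lambda_s$ are pairwise disjoint. No zero of $p$ lies on a boundary sphere, so $\delta=\min_s\min_{\partial B_s}p>0$. This is the only place where the finiteness of $\sigma_l(A)$ is used. If $|w|<\delta/\rho$ and $x\in\partial B_s$, then
\[
p_w(x)-p_w(\lambda_s)=p(x)-\langle w,x-\lambda_s\rangle\ge\delta-|w|\rho>0 .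
\]
So the minimum of $p_w$ over $B_s$ is attained in the interior, and $p_w$ has at least $N$ local minima. By Sard's theorem we may fix $w$ with $|w|<\delta/\rho$ that is a regular value of $\nabla p\colon\mathbb R^4\to\mathbb R^4$. The critical points of $p_w$ are the solutions of $\nabla p=w$, and the Hessian of $p_w$ is the Jacobian matrix of $\nabla p$. Hence all critical points of $p_w$ are nondegenerate.

\emph{Step 3: the number of critical points.} The critical points are the real common zeros of the four polynomials $\partial_rp-w_r$, of degree at most $2n-1$, and the Jacobian matrix is invertible at each of them. By Lemma~\ref{lem:bezout} there are at most $(2n-1)^4$. (The lemma is needed in this form: for $n\ge2$ the leading forms $2nx_r(x_0^2+\dots+x_3^2)^{n-1}$ all vanish on a quadric at infinity.)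

\emph{Step 4: minima force saddles.} Since $2n-1\ge1$, formula \eqref{eq:top} also holds for $p_w$. So $p_w(x)\to+\infty$ as $|x|\to\infty$, and all sublevel sets of $p_w$ are compact. Let $m_s$ be the number of critical points of index $s$. By Morse theory, $\mathbb R^4$ has the homotopy type of a finite CW complex with $m_s$ cells of dimension $s$. This complex is connected, so its $1$-skeleton is a connected graph with $m_0$ vertices and $m_1$ edges, and therefore $m_1\ge m_0-1$. At a local minimum the Hessian is positive semidefinite, so the index is $0$, and Step~2 gives $m_0\ge N$. With Step~3,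
\[
2N-1\le2m_0-1\le m_0+m_1\le(2n-1)^4,
\]
that is, $N\le\frac12\bigl((2n-1)^4+1\bigr)$.
\end{proof}

\begin{remark}
For $n=1$ the bound equals $1=L(1)$. For $n=2$ it equals $41$, while $L(2)=2$ by Proposition~\ref{prop:two} and the matrix $\operatorname{diag}(0,1)$. For $n=3$, Theorems~\ref{thm:counter} and~\ref{thm:growth}(c) give $5\le L(3)\le313$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{BHJ}
Pallavi Basavaraju, Shrinath Hadimani and Sachindranath Jayaraman,
\emph{Stability of quaternion matrix polynomials},
arXiv:2407.16603 (2024).

\bibitem{Milnor}
Milnor, \emph{Morse Theory}.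

\bibitem{Zhang}
F. Zhang,
\emph{Quaternions and matrices of quaternions},
Linear Algebra Appl. 251 (1997).

\end{thebibliography}
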